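# Sign-reading walkers and the equality of groups given by relations and identities

## 1. Walkers, and a compact space containing their configurations

We begin with a very weak machine. It moves on $\mathbb Z^k$, has finitely many states, and sees only the signs of its coordinates.

**Definition (walker).** A *walker* $\mathcal A=(I,k,\delta)$ consists of a finite set $I$ of states, an integer $k\ge 1$, and a map
$$\delta: I\times\{0,1\}^k\to\{\bot\}\cup (I\times\mathbb Z^k).$$
For $m\in\mathbb Z^k$ let $\sigma(m)\in\{0,1\}^k$ be the sign vector: $\sigma(m)_l=1$ if $m_l\ge 0$, and $\sigma(m)_l=0$ if $m_l<0$. A *configuration* is a pair $(i,m)\in I\times\mathbb Z^k$. If $\delta(i,\sigma(m))=\bot$, it *dies*. If $\delta(i,\sigma(m))=(j,\mathbf v)$, it *steps to* $(j,m+\mathbf v)$, and we write $(i,m)\to(j,m+\mathbf v)$. A configuration is *mortal* if its trajectory eventually dies, and $\mathcal A$ is *mortal* if all its configurations are.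

**Definition (clocked).** $\mathcal A$ is *clocked* if $\delta(i,\sigma)=\bot$ whenever $\sigma_k=0$, and $\delta(i,\sigma)=(j,\mathbf v)$ always implies $\mathbf v_k=1$ and $j\neq i$. So the last coordinate is a clock that ticks by one at each step, and the state changes at every step.

**Example 1.1.** Three walkers will return.

- *The runner*: $k=1$, one state $*$, $\delta(*,1)=(*,1)$, $\delta(*,0)=\bot$. From $m\ge0$ it runs to the right forever. It is not clocked, only because its state does not change.
- *The blinking runner*: $k=1$, $I=\{0,1\}$, $\delta(i,1)=(1-i,1)$, $\delta(i,0)=\bot$. It is clocked, and $(i,m)$ is mortal iff $m<0$.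
- *The countdown*: $k=2$, $I=\{0,1\}$, $\delta(i,(1,1))=(1-i,(-1,1))$, and $\delta(i,\sigma)=\bot$ for all other $\sigma$. It is clocked and mortal: the first coordinate drops until it is negative.

Next we compactify. Let $\Sigma_\circ\subset\{0,1\}^{\mathbb Z}$ be the closed set of nondecreasing sequences. It consists of the two constant sequences $\mathbf 0,\mathbf 1$ and of the sequences
$$x^{(m)}\ (m\in\mathbb Z),\qquad x^{(m)}_n=1\iff n\ge -m .$$
Each $x^{(m)}$ is isolated in $\Sigma_\circ$, being the only element with $x_{-m-1}=0$, $x_{-m}=1$. As $m\to\infty$, $x^{(m)}\to\mathbf 1$; as $m\to-\infty$, $x^{(m)}\to\mathbf 0$. So $\Sigma_\circ$ is $\mathbb Z$ with two points added at infinity.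

Let $\Sigma=\Sigma_\circ^k$, with points $x=(x_{l,n})$, $1\le l\le k$, $n\in\mathbb Z$. For $m\in\mathbb Z^k$ put $x^{(m)}=(x^{(m_1)},\dots,x^{(m_k)})$. These points are isolated in $\Sigma$, and every other point of $\Sigma$ has some constant component. Let $S_l$ shift the $l$-th component, $(S_lx)_{l,n}=x_{l,n+1}$, and $S^{m}=\prod_l S_l^{m_l}$. Since $x^{(m)}_{n+1}=1\iff n\ge-(m+1)$, we have $S^{\mathbf v}x^{(m)}=x^{(m+\mathbf v)}$.

Fix a field $F$, and let $C(Y)$ denote the locally constant functions $Y\to F$. For $\sigma\in\{0,1\}^k$ let $\epsilon_\sigma\in C(\Sigma)$ be the indicator of $\{x: x_{l,0}=\sigma_l \text{ for all } l\}$. The $\epsilon_\sigma$ are orthogonal idempotents with sum $1$ on $\Sigma$. As $x^{(m)}_0=1\iff m\ge0$, we have $\epsilon_\sigma(x^{(m)})=1$ iff $\sigma=\sigma(m)$. So the signs of $m$ can be read off locally at $x^{(m)}$.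

Write $f_i=f(i,\cdot)$ for $f\in C(I\times\Sigma)$, and let $\mathcal T$ push functions along the steps of $\mathcal A$:
$$(\mathcal Tf)(j,x)=\sum_{(i,\sigma):\ \delta(i,\sigma)=(j,\mathbf v)}(\epsilon_\sigma f_i)(S^{-\mathbf v}x),\qquad H_{\mathcal A}=C(I\times\Sigma)/\{f-\mathcal Tf\}.$$
We identify a configuration $C=(i,m)$ with the isolated point $(i,x^{(m)})$ of $I\times\Sigma$. Write $f(C)$ for the value there, $\chi_C$ for the indicator of that point, $\chi_m\in C(\Sigma)$ for the indicator of $x^{(m)}$, and $[C]$ for the class of $\chi_C$ in $H_{\mathcal A}$.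

Two formulas describe $\mathcal T$ on configurations. First, let $C=(i,m)$. In $\mathcal T\chi_C$ only the pair $(i,\sigma(m))$ contributes; if $\delta(i,\sigma(m))=(j,\mathbf v)$, it contributes $x\mapsto\chi_m(S^{-\mathbf v}x)=\chi_{m+\mathbf v}(x)$ at state $j$. So
$$\mathcal T\chi_C=\chi_{C^+}\ \text{ if } C\to C^+,\qquad \mathcal T\chi_C=0\ \text{ if } C \text{ dies}. \tag{1}$$
Second, evaluate at $(j,x^{(m)})$. Since $S^{-\mathbf v}x^{(m)}=x^{(m-\mathbf v)}$, and $\epsilon_\sigma(x^{(m-\mathbf v)})=1$ iff $\sigma=\sigma(m-\mathbf v)$, the surviving terms are exactly the configurations $(i,m-\mathbf v)$ that step to $(j,m)$: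
$$(\mathcal Tf)(C)=\sum_{C'\to C}f(C')\qquad\text{for every configuration } C. \tag{2}$$

**Lemma 1.2.** (a) If $C$ is mortal, then $[C]=0$ in $H_{\mathcal A}$. (b) If $\mathcal A$ is clocked and $C$ is not mortal, then $[C]\ne0$.

**Proof of (a).** By (1), $\chi_C-\mathcal T\chi_C$ equals $\chi_C-\chi_{C^+}$ or $\chi_C$. So $[C]=[C^+]$ if $C$ steps to $C^+$, and $[C]=0$ if $C$ dies. Follow the trajectory until it dies.

**Proof of (b).** Let $C_0$ be non-mortal, and suppose $\chi_{C_0}=f-\mathcal Tf$ with $f\in C(I\times\Sigma)$. Let $C_s$ be the configuration after $s$ steps, and let $\tau(C)$ be the last coordinate of $C$. As $\mathcal A$ is clocked, $C'\to C$ implies $\tau(C')=\tau(C)-1\ge 0$. So $\tau(C_s)=\tau(C_0)+s$ with $\tau(C_0)\ge0$, and the $C_s$ are distinct.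

*The values of $f$ on configurations are forced.* We claim that $f(C)=1$ if $C\in\{C_0,C_1,\dots\}$ and $f(C)=0$ for all other configurations. By (2),
$$f(C)=\chi_{C_0}(C)+\sum_{C'\to C}f(C').$$
If $\tau(C)\le0$, then $C$ has no predecessor, because a predecessor would have last coordinate $\tau(C)-1<0$. Moreover $C\neq C_s$ for $s\ge1$, as $\tau(C_s)\ge1$. So $f(C)=\chi_{C_0}(C)$, as claimed. For $\tau(C)>0$ use induction on $\tau(C)$. The predecessors of $C$ all have last coordinate $\tau(C)-1$, and at most one $C_s$ has that last coordinate. So the sum is $1$ if $C=C_{s+1}$ for some $s\ge0$, and $0$ otherwise. Since $C=C_0$ excludes $C=C_{s+1}$, the total is $1$ on the trajectory and $0$ off it.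

*Such an $f$ is not locally constant at infinity.* As $f$ is locally constant on a compact space, there is $\varrho$ such that $f(i,x)$ depends only on $i$ and the entries $x_{l,n}$ with $|n|\le\varrho$. Choose $s$ with $\tau(C_s)\ge\varrho$, and let $C$ arise from $C_s$ by raising only the last coordinate by $1$. The last components of the two points of $\Sigma$ are both equal to $1$ on $[-\varrho,\varrho]$, and the other components agree. So $f(C)=f(C_s)=1$, and by the claim $C=C_{s'}$ for some $s'$. Comparing $\tau$ gives $s'=s+1$. But $C$ has the state of $C_s$, while $C_{s+1}$ has a different state. This is a contradiction. $\square$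

**Example 1.3 (why the state must change).** For the blinking runner and $C_0=(0,0)$, the forced $f$ is $f(i,m)=1$ iff $m\ge0$ and $i\equiv m$ mod $2$. For fixed $i$ it alternates as $m\to\infty$, so it does not extend continuously to $(i,\mathbf 1)$. For the plain runner the argument breaks exactly here. Let $m_0\ge0$ and let $f$ be the indicator of $\{x:x_{-m_0}=1\}$, which is locally constant and takes the value $1$ at $x^{(m)}$ iff $m\ge m_0$. As $m_0\ge0$ we have $\epsilon_1f=f$ on $\Sigma$, so $\mathcal Tf=f\circ S^{-1}$ is the indicator of $\{x_{-m_0-1}=1\}$. Hence $f-\mathcal Tf=\chi_{m_0}$, and $[(*,m_0)]=0$ although $(*,m_0)$ never dies.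

Here is what this is for. We shall attach to each clocked walker a group $\Gamma$, given by finitely many relations and one identity $W$, and a second identity $w$. The values of $w$ in $\Gamma$ will be controlled by central elements, one family for each configuration, which obey the rule of (1): equal along steps, trivial at death. Lemma 1.2(b) will show that they are nontrivial for non-mortal configurations. So "$\Gamma$ satisfies $w$" will mean "$\mathcal A$ is mortal", and mortality of walkers encodes totality of computable functions. The result is a theorem about deciding equality of groups.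

## 2. Marked groups, relations and identities

A *marked group* is a finitely generated group with a generating tuple indexed by a finite set $S$; equivalently, a quotient $\mathbb F_S/N$ of the free group on $S$. Two marked groups over the same $S$ are *equal* when their kernels $N$ are the same. One is a *marked quotient* of another if its kernel contains the other kernel.

**Definition (relations and identities).** A datum is $(S,R,\{W_1,\dots,W_m\})$, with $S$ a finite alphabet, $R\subset\mathbb F_S$ a finite set of relators, and $W_j\in\mathbb F_{k_j}$ finitely many words read as identities $W_j(x_1,\dots,x_{k_j})=1$. It defines the marked group $\mathbb F_S/N$, where $N$ is the normal subgroup generated by $R$ and by all elements $W_j(g_1,\dots,g_{k_j})$ with $g_1,\dots,g_{k_j}\in\mathbb F_S$. Equivalently, this is the quotient by the relations $R$ of the relatively free group on $S$ in the variety defined by the $W_j$.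

The group $\mathbb F_S/N$ satisfies the identities $W_j$, since every value of $W_j$ in it is the image of a value in $\mathbb F_S$. Moreover, if $G$ is a group satisfying all $W_j$, and $S\to G$ is a map under which the elements of $R$ become trivial, then it extends to a homomorphism $\mathbb F_S/N\to G$. We use this repeatedly.

**Example 2.1.** $(\{a,b\},\emptyset,\{[x,y]\})$ and $(\{a,b\},\{[a,b]\},\emptyset)$ both define $\mathbb Z^2$ with its standard generators, so they are equal. The datum $(\{a,b\},\emptyset,\{x^2\})$ defines $(\mathbb Z/2)^2$.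

**The equality problem.** Given a finite alphabet $S$ and two data over $S$, do they define the same marked group? The problem is *semi-decidable* if there is one algorithm, uniform over all finite $S$, that halts on exactly those inputs for which the answer is yes.

The question whether it is semi-decidable comes from Laurent Bartholdi, Leon Pernak and Emmanuel Rauzy, "Groups with presentations in EDT0L", arXiv:2402.01601 (2024). As context: groups given by finitely many relations and identities admit presentations whose set of relators is an EDT0L language, and for groups given by EDT0L presentations, equality of marked groups is not semi-decidable. Neither fact is used below.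

Let us try to write an algorithm. Given two data with kernels $N,N'$, both kernels can be enumerated. Without identities this is enough: $N'\le N$ iff each of the finitely many elements of $R'$ lies in $N$, and we wait until all of them have appeared; likewise for $N\le N'$. So equality is semi-decidable for finite presentations. With identities, $N'\le N$ means that $R'\subset N$ *and* that every value of every $W_j'$ in $\mathbb F_S$ lies in $N$. The second condition is an infinite conjunction, and waiting does not finish. One can look for a uniform reason, for instance a derivation of the law $W_j'$ from the laws $W_1,\dots,W_m$ in the free group $\mathbb F_{k_j'}$. But a law may hold for other reasons: the group $\mathbb Z$ defined by $(\{a\},\emptyset,\emptyset)$ satisfies $[x,y]$, while $[x,y]\ne1$ in $\mathbb F_2$. So this test is sound but does not halt on all equal pairs.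

What remains is the form "for every substitution there is a derivation". The model of this form is
$$\mathrm{TOT}=\{e:\varphi_e \text{ is total}\},$$
where $(\varphi_e)_{e\in\mathbb N}$ is a standard enumeration of the partial computable functions $\mathbb N\to\mathbb N$. TOT is not recursively enumerable (r.e.). It is nonempty; if $e_0,e_1,\dots$ were a computable enumeration of it, then $n\mapsto\varphi_{e_n}(n)+1$ would be a total computable function different from every $\varphi_{e_n}$.

**Theorem 2.2.** There are a fixed finite alphabet $S$, two fixed group words $W,w$, and a computable map $e\mapsto R_e$ ($R_e\subset\mathbb F_S$ finite) such that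
$$(S,R_e,\{W\})\ \text{ and }\ (S,R_e,\{W,w\})\ \text{ define the same marked group}\iff e\in\mathrm{TOT}.$$
Hence equality is not semi-decidable for groups given by finitely many relations and identities. The identity $W$ implies that $G'''$ is central, so all groups involved are solvable of derived length at most $4$.

The second sentence follows from the first: a semi-decision procedure for equality, applied to the computable family of inputs indexed by $e$, would make TOT r.e.

Recall that a set is $\Pi^0_2$ if it has the form $\{x:\forall a\,\exists b\ P(x,a,b)\}$ with $P$ decidable, and $\Sigma^0_2$ if its complement is $\Pi^0_2$. A $\Pi^0_2$ set is *$\Pi^0_2$-complete* if every $\Pi^0_2$ set reduces to it by a computable map. Such a set is not $\Sigma^0_2$; in particular neither it nor its complement is r.e. TOT is $\Pi^0_2$-complete. It is $\Pi^0_2$ because $e\in\mathrm{TOT}$ iff for all $n$ there is $s$ such that the computation of $\varphi_e(n)$ halts within $s$ steps. Given $\{x:\forall a\,\exists b\,P(x,a,b)\}$, let $\varphi_{e(x)}(a)$ search for the least $b$ with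 $P(x,a,b)$; then $x$ is in the set iff $e(x)\in\mathrm{TOT}$.

**Theorem 2.3.** (i) Equality for groups given by finitely many relations and identities is $\Pi^0_2$-complete. So neither equality nor inequality is semi-decidable, and equality is not even $\Sigma^0_2$. It stays $\Pi^0_2$-complete with fixed $S$, with $R=R'$, with the fixed identity sets $\{W\}\subset\{W,w\}$, and for solvable groups of derived length at most $4$ with central third derived subgroup.

(ii) For the fixed $S,W,w$ of Theorem 2.2, the problem "does the group defined by $(S,R,\{W\})$ satisfy $w$?" is $\Pi^0_2$-complete.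

(iii) The problem "is one group given by relations and identities a marked quotient of another?" is $\Pi^0_2$-complete.

## 3. Totality as mortality of clocked walkers

**Proposition 3.1.** There are fixed $I,k$ and a computable sequence of clocked walkers $\mathcal A_e=(I,k,\delta_e)$ such that $\mathcal A_e$ is mortal iff $\varphi_e$ is total.

By Minsky's theorem there is a register machine $\mathcal U$ with registers $c_1,\dots,c_r$ ($r\ge2$) and instructions "increment" and "if positive, decrement and go to one state, else go to another" which, started with $c_1=n$, $c_2=e$ and the other registers $0$, halts iff $\varphi_e(n)$ is defined. One would first turn $\mathcal U$ directly into a walker. This fails because mortality concerns *all* configurations: even if $\mathcal U$ halts on every legitimate input $(n,e,0,\dots,0)$, nothing is known about its runs from other states and register contents. The remedy is to run $\mathcal U$ on a limited supply of fuel, then erase everything and start again with more fuel. A bad start is erased, and the only free parameter that survives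 is the input $n$.

**Step 1: the restarting program.** Its registers are $c_1,\dots,c_r,X,X',B,B',Y$, with values in $\mathbb N$.

1. For $j=1,\dots,r$: while $c_j>0$: $c_j{-}{-}$.
2. While $X>0$: $X{-}{-},\ c_1{+}{+},\ X'{+}{+}$.
3. While $X'>0$: $X'{-}{-},\ X{+}{+}$.
4. While $B>0$: $B{-}{-},\ Y{+}{+},\ B'{+}{+}$.
5. While $B'>0$: $B'{-}{-},\ B{+}{+}$.
6. $B:=B+1$ and $c_2:=c_2+e$ (one instruction). Go to the label of the initial state of $\mathcal U$.
7. At the label of a state $s$ of $\mathcal U$: if $s$ is halting, STOP. Otherwise, if $Y=0$ go to 1; else $Y{-}{-}$, execute the instruction of $s$, and go to the label of the next state.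

We write it with labeled instructions ADD$(\mathbf v,j)$ (add $\mathbf v\in\mathbb N^{k'}$, go to $j$), DEC$(c,j,j')$ (if $c>0$, then $c{-}{-}$ and go to $j$; else go to $j'$) and STOP, where $k'=r+5$. A loop "while $c>0$: $c{-}{-}$, add $\mathbf v$" is $\ell:\mathrm{DEC}(c,\ell',\text{next})$, $\ell':\mathrm{ADD}(\mathbf v,\ell)$. Line 6 is one ADD. A non-halting state $s$ in line 7 is $s:\mathrm{DEC}(Y,s',\text{line }1)$, with $s'$ carrying the instruction of $s$.

**Step 2: STOP is reached from every start iff $\varphi_e$ is total.** Start at any label with any values in $\mathbb N$. Each loop in lines 1–5 terminates, because its test register decreases and is not increased inside the loop. Line 7 uses up $Y$. So either STOP is reached, or line 1 is reached again and again.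

Consider complete passes from line 1 back to line 1. Line 3 leaves $X'=0$, line 5 leaves $B'=0$, and line 1 is re-entered only when $Y=0$. So after the first complete pass, each time line 1 is reached we have $X'=B'=Y=0$. From then on lines 2 and 3 copy $X$ to $c_1$ and restore it, so $X$ has a constant value $x$. If $B=b$ at the start of the pass, lines 4 and 5 set $Y=b$ and restore $B=b$, and line 6 makes $B=b+1$. Line 1 has cleared the $c_j$, so line 7 starts with $(c_1,\dots,c_r)=(x,e,0,\dots,0)$. Thus each such pass simulates $\mathcal U$ correctly on $(x,e,0,\dots,0)$ for $b$ steps or until it halts, and $b$ grows by one per pass.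

If $\varphi_e$ is total, then $\mathcal U$ halts on $(x,e,0,\dots,0)$, and STOP is reached once $b$ is at least the number of steps needed. If $\varphi_e(n)$ is undefined, start at line 1 with $X=n$ and all other registers $0$. Then every pass, including the first, simulates $\mathcal U$ correctly on $(n,e,0,\dots,0)$, and STOP is never reached.

**Step 3: from program to walker.** A walker sees signs, so a zero test must be done by decrementing first. Use $k'$ counters; the states are the labels $s$, and a new state $s^\circ$ for each DEC-label $s$.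

- At a label $s$: if some sign is $0$, the value is $\bot$. Otherwise ADD$(\mathbf v,j)$ gives $(j,\mathbf v)$, STOP gives $\bot$, and DEC$(c,j,j')$ gives $(s^\circ,-\mathbf 1_c)$.
- At $s^\circ$, where $s$ is DEC$(c,j,j')$: if a sign other than that of $c$ is $0$, the value is $\bot$. Otherwise it is $(j,0)$ if $\sigma_c=1$, and $(j',+\mathbf 1_c)$ if $\sigma_c=0$.

From a configuration at a label with all counters $\ge0$ the walker simulates the program: after the decrement, $m_c\ge0$ iff $c$ was positive, and otherwise $m_c=-1$ is restored to $0$. A configuration at a label with a negative counter dies at once. A configuration at $s^\circ$ dies, or steps to a label with all counters $\ge0$ (if $m_c\ge-1$), or steps to a label with a negative counter and then dies (if $m_c<-1$). So this walker is mortal iff STOP is reached from every start, that is, iff $\varphi_e$ is total.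

**Step 4: add a clock.** Take states $(i,\pi)$ with $\pi\in\{0,1\}$ and one additional last counter. The new $\delta$ is $\bot$ if the clock sign is $0$ or the old value is $\bot$; an old value $(j,\mathbf v)$ becomes $((j,1-\pi),(\mathbf v,1))$. This walker is clocked. Configurations with negative clock die at once, and otherwise the clock stays $\ge0$ and the old walker runs unchanged. So it is mortal iff the old one is. The set $I$ and $k=k'+1$ do not depend on $e$: only the vector of line 6 does. $\square$

## 4. Locally constant functions inside a group algebra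

We need a finitely generated group whose group algebra contains the functions $\epsilon_\sigma$ and the shifts $S^{\mathbf v}$. Lamplighter groups do this.

**Conventions.** $x^y=y^{-1}xy$, $[x,y]=x^{-1}y^{-1}xy$, and $[x,y,z,\dots]=[[x,y],z,\dots]$.

**Constants.** Fix $k$, distinct primes $q_1,\dots,q_k\ne3$, and a prime $p\equiv1\pmod{3q_1\cdots q_k}$, which exists by Dirichlet's theorem. Let $F=\mathbb F_p$. As $F^*$ is cyclic of order $p-1$, we can choose $\zeta_l\in F^*$ of order $q_l$ and an integer $\omega$, $1<\omega<p$, of multiplicative order $3$ mod $p$. Let $\omega'$ be an integer with $\omega\omega'\equiv1\pmod p$. By the Chinese remainder theorem choose $N_0\equiv1\pmod3$ with $N_0\equiv0\pmod{q_l}$ for all $l$, and $N_l\equiv1\pmod{q_l}$ with $N_l\equiv0$ mod $3$ and mod all $q_{l'}$, $l'\ne l$. For instance, with $k=1$ one can take $q_1=2$, $p=7$, $\zeta_1=-1$, $\omega=2$, $\omega'=4$, $N_0=4$, $N_1=3$.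

**The group $Q$.** Let $Q=Q_1\times\dots\times Q_k\times K$, where $Q_l=\mathbb Z/q_l\wr\mathbb Z=\langle a_l,t_l\rangle$ and
$$K=\langle u_1,u_2\mid u_1^3,\,u_2^3,\,[h,u_1],\,[h,u_2]\rangle,\qquad h=[u_1,u_2],$$
is the Heisenberg group mod $3$, of order $27$, in which $h$ is central of order $3$. Put $a_{l,n}=t_l^na_lt_l^{-n}$, $L_l=\bigoplus_n\langle a_{l,n}\rangle$, $L=\prod_lL_l$, $T=\langle t_1,\dots,t_k\rangle\cong\mathbb Z^k$ and $t^m=\prod_lt_l^{m_l}$. Then $Q=LTK$, and $K$ commutes with $L$ and $T$.

The group $Q_l'$ is the normal closure of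
$$z_l:=[a_l,t_l]=a_l^{-1}\,t_l^{-1}a_lt_l=a_{l,0}^{-1}a_{l,-1}.$$
The conjugates $a_{l,n}^{-1}a_{l,n-1}$ generate $Q_l'=\{\prod_na_{l,n}^{r_n}:\sum r_n\equiv0\bmod q_l\}$. Hence $Q'=\prod_lQ_l'\times\langle h\rangle$ is abelian, so $Q$ is metabelian. As $Q_l'$ has exponent $q_l$ and $h$ has order $3$, for all $x,y\in Q$:
$$[x,y]^{N_0}\in\langle h\rangle,\qquad [x,y]^{N_l}\in Q_l';\qquad\text{moreover } h^{N_0}=h,\quad z_l^{N_l}=z_l. \tag{3}$$
So the words $[y,y']^{N_0}$ and $[y,y']^{N_l}$ pick out prescribed parts of $Q'$.

The relations of a wreath product $[a_l,a_l^{t_l^n}]=1$ ($n\ge1$) are infinite in number. For *metabelian* groups one of them is enough.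

**(R1)** Relators: $a_l^{q_l}$, $[a_l,a_l^{t_l}]$, $u_1^3,u_2^3,[h,u_1],[h,u_2]$, and the commutators of generators from different blocks $\{a_1,t_1\},\dots,\{a_k,t_k\},\{u_1,u_2\}$.

**Lemma 4.1.** A metabelian group generated by elements $a_l,t_l,u_1,u_2$ satisfying (R1) is a quotient of $Q$, respecting generators.

**Proof.** Let $B=\langle a_l,t_l\rangle$. It is metabelian, and $B'$ is the normal closure in $B$ of $c=[a_l,t_l]=a_l^{-1}a_l^{t_l}$, which commutes with $a_l$. As $B'$ is abelian, $B$ acts on $B'$ through the abelian group $B/B'$, so the automorphisms of $B'$ induced by elements of $B$ commute. Hence $(c^g)^{a_l}=(c^{a_l})^g=c^g$ for $g\in B$, and $a_l$ centralizes $B'$. As $a_l^{t_l^n}\in a_lB'$, we get $[a_l,a_l^{t_l^n}]=1$ for all $n$. So $B$ is a quotient of $Q_l$. Likewise $\langle u_1,u_2\rangle$ is a quotient of $K$. Since the blocks commute, the whole group is a quotient of $\prod_lQ_l\times K=Q$. $\square$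

**Functions.** Let $X_l=\{0,\dots,q_l-1\}^{\mathbb Z}$ and $X=\prod_lX_l$. Send
$$a_{l,n}\longmapsto\big(x\mapsto\zeta_l^{x_{l,n}}\big).$$
This extends to an isomorphism of algebras $F[L]\cong C(X)$. To see this, fix a finite set $\Phi$ of indices $(l,n)$, and let $L_\Phi\le L$ be the corresponding finite subgroup. The points $x\in\prod_{(l,n)\in\Phi}\{0,\dots,q_l-1\}$ give $|L_\Phi|$ distinct homomorphisms $L_\Phi\to F^*$. Distinct characters are linearly independent, so the square matrix of their values is invertible, and $F[L_\Phi]$ is isomorphic to the algebra of functions of the coordinates in $\Phi$. As $X$ is compact, every locally constant function depends on finitely many coordinates, and we pass to the union over $\Phi$. From now on $F[L]=C(X)$. With $S_l$ the shift of the $l$-th component of $X$, as in Section 1,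
$$t^mft^{-m}=f\circ S^m\qquad(f\in F[L]),$$
because $t_la_{l,n}t_l^{-1}=a_{l,n+1}$ and $\zeta_l^{(S_lx)_{l,n}}=\zeta_l^{x_{l,n+1}}$.

Here are the elements of $F[L]$ that we need, all given explicitly:
$$\epsilon_{l,s}=\tfrac1{q_l}\sum_{j=0}^{q_l-1}\zeta_l^{-sj}a_l^j=1_{\{x_{l,0}=s\}},\qquad \epsilon_\sigma=\prod_l\epsilon_{l,\sigma_l}\quad(\sigma\in\{0,1\}^k),$$
$$\mathrm{bad}_l=\sum_{s\ge2}\epsilon_{l,s}+\epsilon_{l,1}\,t_l\epsilon_{l,0}t_l^{-1}=1_{\{x_{l,0}\ge2\ \text{or}\ (x_{l,0},x_{l,1})=(1,0)\}},\qquad \theta=\prod_l(z_l-1).$$
For $q_l=2$ we have $a_{l,n}=(-1)^{x_{l,n}}$, $\epsilon_{l,0}=\frac12(1+a_l)$ and $\epsilon_{l,1}=\frac12(1-a_l)$.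

The space $\Sigma$ of Section 1 is a closed subset of $X$, invariant under the shifts. On it $\epsilon_\sigma$ restricts to the function of the same name. The functions $\mathrm{bad}_l\circ S_l^n$ detect its complement: $x\notin\Sigma$ iff some $x_{l,n}\ge2$ or some $(x_{l,n},x_{l,n+1})=(1,0)$. Finally, $\theta$ isolates one configuration. As a function, $z_l(x)=\zeta_l^{x_{l,-1}-x_{l,0}}$. On $\Sigma$ this differs from $1$ iff $x_{l,-1}=0$ and $x_{l,0}=1$, i.e. iff the $l$-th component is $x^{(0)}$. Hence
$$\theta|_\Sigma=c_0\chi_0,\quad c_0=\prod_l(\zeta_l^{-1}-1)\ne0,\qquad (t^{-m}\theta t^m)|_\Sigma=(\theta\circ S^{-m})|_\Sigma=c_0\chi_m, \tag{4}$$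
since $S^{-m}x=x^{(0)}$ iff $x=x^{(m)}$.

## 5. The relators and the two identities

We want central elements $[i,m]$ with $[i,m]=[j,m+\mathbf v]$ whenever $\delta(i,\sigma(m))=(j,\mathbf v)$, and $[i,m]=1$ at death. Written one by one, these are infinitely many relations. A finite set of relators must treat a whole orthant $\{m:\sigma(m)=\sigma\}$ at once. So we split $[i,m]$ as a pairing $\langle b_i,\,t^{-m}\theta\,d\rangle$ of two module elements over $F[Q]$. Here $b_i$ carries the state, and the step rule for an orthant becomes the single relation $b_i\epsilon_\sigma=b_jt^{-\mathbf v}\epsilon_\sigma$. The element $d$ carries the space $\Sigma$, through $\mathrm{bad}_ld=0$ and $t_ld=d$.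

Let $\mathcal A=(I,k,\delta)$ be a walker, and let
$$S=\{a_l,t_l\ (1\le l\le k),\,u_1,u_2,\,d\}\cup\{b_i:i\in I\}.$$
For $\rho=\sum_sc_sg_s\in F[Q]$, with fixed words for the $g_s$ in the letters $a_l,t_l,u_1,u_2$, a fixed order of the summands and integers $0\le c_s<p$, let
$$b^{[\rho]}=\prod_sg_s^{-1}b^{c_s}g_s,\qquad d^{\langle\rho\rangle}=\prod_sg_sd^{c_s}g_s^{-1}.$$
The finite set $R=R_{\mathcal A}$ consists of (R1) and the following.

- **(R2)** $b_i^p=1$, $\ d^p=1$, $\ h^{-1}b_ih=b_i^{\omega}$, $\ h^{-1}dh=d^{\omega'}$.
- **(R3)** $b_i^{[\epsilon_\sigma]}=b_j^{[t^{-\mathbf v}\epsilon_\sigma]}$ if $\delta(i,\sigma)=(j,\mathbf v)$; $\ b_i^{[\epsilon_\sigma]}=1$ if $\delta(i,\sigma)=\bot$.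
- **(R4)** $[t_l,d]=1$ and $d^{\langle\mathrm{bad}_l\rangle}=1$ for all $l$.

With $\gamma(x_1,\dots,x_4)=[[x_1,x_2],[x_3,x_4]]$, the identities are
$$W=[[\gamma(x_1,\dots,x_4),\gamma(x_5,\dots,x_8)],x_9],\qquad w=\big[[\gamma,\nu,\lambda_1,\dots,\lambda_k],[\gamma',\nu']\big],$$
where $\gamma,\gamma'$ are two copies of $\gamma$, $\nu,\nu'$ are two copies of $[y,y']^{N_0}$, and $\lambda_l=[y_l,y_l']^{N_l}$, all in disjoint variables. The outer commutator of $w$ will produce the pairing. The entries $\nu,\nu'$ will act through powers of $h$, which tell apart the $b$-part, the $d$-part and the rest of $G''$. The entries $\lambda_l$ will force the functions that occur to vanish at the points at infinity of $\Sigma$; Remark 8.2 shows that they cannot be dropped.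

Let $\Gamma=\Gamma_{\mathcal A}$ be the group defined by $(S,R_{\mathcal A},\{W\})$. The datum $(S,R_{\mathcal A},\{W,w\})$ defines the quotient of $\Gamma$ by the normal subgroup generated by all values of $w$ in $\Gamma$. So the two data define the same marked group iff $\Gamma$ satisfies $w$.

**Theorem 5.1.** For a clocked walker $\mathcal A$: $\Gamma_{\mathcal A}$ satisfies $w$ iff $\mathcal A$ is mortal.

Sections 6–8 prove this.

## 6. The pairing on $G''/G'''$ that the identity $W$ provides

**Step 1: $\gamma$-values generate $G''$, in any group $G$.** The set of $\gamma$-values lies in $G''$ and is closed under conjugation, so it generates a normal subgroup. Modulo that subgroup the generators $[x,y]$ of $G'$ commute with each other, so $G'$ becomes abelian. Hence the subgroup is all of $G''$.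

**Step 2: if $G$ satisfies $W$, then $G'''$ is central.** By $W$, the $\gamma$-values commute modulo the center of $G$. By Step 1, $G''$ is abelian modulo the center, so $G'''$ is central in $G$. In particular $G''''=1$, and $G$ is solvable of derived length at most $4$.

**Step 3: the pairing.** Let $G$ satisfy $W$, and let $E=G''/G'''$, written additively. It is a right $\mathbb Z[G]$-module by conjugation (the class of $g$ times $x$ is the class of $x^{-1}gx$), and $G''$ acts trivially on it. As $G'''$ is central, $[gg_1,g']=[g,g']^{g_1}[g_1,g']=[g,g'][g_1,g']$ for $g,g_1,g'\in G''$, similarly in the other variable, and commutators with elements of $G'''$ are trivial. So the commutator induces an alternating bi-additive map $\beta:E\times E\to G'''$. Conjugation by $x\in G$ fixes $G'''$ elementwise, so $\beta(\xi x,\xi'x)=\beta(\xi,\xi')$.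

**Step 4: $w$ in terms of $\beta$.** For $g\in G''$ of class $\xi$, the element $[g,y]=g^{-1}g^y\in G''$ has class $\xi(y-1)$. Hence for $g,g'\in G''$ of classes $\xi,\xi'$:
$$\big[[g,\nu,\lambda_1,\dots,\lambda_k],[g',\nu']\big]=\beta\big(\xi(\nu-1)(\lambda_1-1)\cdots(\lambda_k-1),\ \xi'(\nu'-1)\big). \tag{5}$$
For fixed $\nu,\nu',\lambda_l$ this is bi-additive in $(\xi,\xi')$. The variables of $w$ are disjoint, and $\gamma$-values generate $G''$. So $w$ holds in $G$ iff (5) is trivial for all $g,g'\in G''$ and all values $\nu,\nu',\lambda_l$ in $G$.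

**Step 5: $b_i,d\in G''$ in any group $G$ with elements satisfying (R1) and (R2).** We have $[b_i,h]=b_i^{-1}b_i^h=b_i^{\omega-1}$. As $b_i^p=1$ and $p\nmid\omega-1$, $b_i$ is a power of $[b_i,h]$. So $b_i\in G'$. Since also $h=[u_1,u_2]\in G'$, we get $[b_i,h]\in[G',G']=G''$, and so $b_i\in G''$. The same argument with $p\nmid\omega'-1$ gives $d\in G''$.

## 7. Mortal walkers: every value of $w$ is trivial

In this section $\mathcal A$ is any walker and $G=\Gamma_{\mathcal A}$. Mortality is used only at the end, and the clock is not used.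

**Step 1: $G/G''\cong Q$.** By Step 5 of Section 6 and Lemma 4.1, $G/G''$ is a quotient of $Q$. Conversely, sending $b_i,d\mapsto1$ and the other generators to their namesakes defines a homomorphism $G\to Q$: all relators hold, and $Q$ is metabelian, so it satisfies $W$. It factors through $G/G''$, and the composite $Q\to G/G''\to Q$ is the identity on generators. So $G/G''\cong Q$, and $E=G''/G'''$ is a right $\mathbb Z[Q]$-module.

**Step 2: decompose $E$.** Let $\tilde Q=\langle a_l,t_l,u_1,u_2\rangle\le G$, and let $U\le G''$ be the normal closure of $\{b_i,d\}$. Then $G=U\tilde Q$ and $G''/U=(G/U)''=\tilde Q''U/U$, so $G''=U\tilde Q''$. Hence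
$$E=E_1+E_2+E_0,\qquad E_1=\sum_i\bar b_i\,\mathbb Z[Q],\quad E_2=\bar d\,\mathbb Z[Q],\quad E_0=\text{image of }\tilde Q''.$$
$E_1$ and $E_2$ are killed by $p$, so they are $F[Q]$-modules. As $h$ is central in $Q$, (R2) shows that $h$ acts as $\omega$ on $E_1$ and as $\omega^{-1}$ on $E_2$. By (R1), $h$ is central in $\tilde Q$, so $h$ acts trivially on $E_0$. We never need to know what $\tilde Q''$ is.

**Step 3: only $E_1$ against $E_2$ matters.** For $\xi,\xi'\in E_1$ we have $\beta(\xi,\xi')=\beta(\xi h,\xi'h)=\omega^2\beta(\xi,\xi')$ and $p\,\beta(\xi,\xi')=0$. As $\omega^2\not\equiv1$ mod $p$, $\beta(E_1,E_1)=0$. In the same way, with $\omega^{-2}$, $\beta(E_2,E_2)=0$.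

Make $E_2$ a *left* $F[Q]$-module by $q\cdot\xi=\xi q^{-1}$, and write $\langle\xi_1,\xi_2\rangle=\beta(\xi_1,\xi_2)$ for $\xi_1\in E_1$, $\xi_2\in E_2$. Invariance gives $\beta(\xi_1q,\xi_2)=\beta(\xi_1,\xi_2q^{-1})$, and by bi-additivity
$$\langle\xi_1\rho,\xi_2\rangle=\langle\xi_1,\rho\,\xi_2\rangle\qquad(\rho\in F[Q]). \tag{6}$$
In this notation the class of $b_i^{[\rho]}$ is $\bar b_i\rho$, and the class of $d^{\langle\rho\rangle}$ is $\rho\,\bar d$. So (R3) and (R4) say:
$$\bar b_i\epsilon_\sigma=\bar b_jt^{-\mathbf v}\epsilon_\sigma\ \text{ or }\ \bar b_i\epsilon_\sigma=0\ \text{ according to }\delta(i,\sigma);\qquad t_l\bar d=\bar d;\qquad\mathrm{bad}_l\,\bar d=0.$$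

**Step 4: $\bar d$ sees only $\Sigma$.** We claim: *if $f\in F[L]$ vanishes on $\Sigma$, then $f\bar d=0$.* For $n\in\mathbb Z$ let $\mathrm{bad}_{l,n}=t_l^n\,\mathrm{bad}_l\,t_l^{-n}=\mathrm{bad}_l\circ S_l^n$. As $t_l$ fixes $\bar d$, $\mathrm{bad}_{l,n}\bar d=t_l^n\,\mathrm{bad}_l\,\bar d=0$. The set $X\setminus\Sigma$ is the union of the open sets $\{\mathrm{bad}_{l,n}=1\}$, and the compact set $\{f\neq0\}$ is covered by finitely many of them. For those finitely many $(l,n)$, $1-\prod(1-\mathrm{bad}_{l,n})$ is the indicator of their union, so $f=f\cdot\big(1-\prod(1-\mathrm{bad}_{l,n})\big)$. This lies in the ideal of $F[L]$ generated by the $\mathrm{bad}_{l,n}$, so $f\bar d=0$.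

**Step 5: a value of $w$ in terms of the pairing.** In (5) write $\xi=\xi_1+\xi_2+\xi_0$ and $\xi'=\xi'_1+\xi'_2+\xi'_0$ with components in $E_1,E_2,E_0$. By (3), in $Q=G/G''$ the elements $\nu,\nu'$ become $h^s,h^{s'}$, and $\lambda_l$ becomes an element of $Q_l'$, again denoted $\lambda_l$. The components $\xi_0,\xi_0'$ are killed by $\nu-1$, $\nu'-1$. Let $\Lambda=\prod_l(\lambda_l-1)$ and $\Lambda^*=\prod_l(\lambda_l^{-1}-1)$. The two arguments of $\beta$ in (5) become
$$(\omega^s-1)\,\xi_1\Lambda+(\omega^{-s}-1)\,\xi_2\Lambda\qquad\text{and}\qquad(\omega^{s'}-1)\,\xi_1'+(\omega^{-s'}-1)\,\xi_2'$$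
(right actions), and the right action of $\Lambda$ on $\xi_2$ is the left action of $\Lambda^*$. By Step 3, (6) and the fact that $\beta$ is alternating, (5) equals
$$(\omega^s-1)(\omega^{-s'}-1)\langle\xi_1,\Lambda\xi_2'\rangle-(\omega^{-s}-1)(\omega^{s'}-1)\langle\xi_1',\Lambda^*\xi_2\rangle .$$
$E_1$ is spanned by the $\bar b_iq$ and $E_2$ by the $q'\bar d$, with $q,q'\in Q$. So by (6) all values of $w$ lie in the subgroup generated by the elements $\langle\bar b_i,\,q\Lambda q'\bar d\rangle$ with $i\in I$, $q,q'\in Q$ and $\Lambda=\prod_l(\lambda_l-1)$, $\lambda_l\in Q_l'$.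

**Step 6: only configurations remain.** Write $q=\kappa yt^n$ and $q'=y'\kappa't^{n'}$ with $\kappa,\kappa'\in K$, $y,y'\in L$, $n,n'\in\mathbb Z^k$. As $K$ commutes with $L$ and $T$, and $T$ fixes $\bar d$,
$$q\Lambda q'\bar d=\kappa\kappa'\phi\,\bar d,\qquad\phi=y\,(t^n\Lambda t^{-n})(t^ny't^{-n})\in F[L].$$
An element $\lambda_l=\prod_na_{l,n}^{r_n}\in Q_l'$ is the function $x\mapsto\zeta_l^{\sum r_nx_{l,n}}$ with $\sum r_n\equiv0$ mod $q_l$, so it equals $1$ wherever the $l$-th component of $x$ is constant. The same holds for $t^n\lambda_lt^{-n}=\lambda_l\circ S^n$. Since $\phi$ contains a factor $t^n\lambda_lt^{-n}-1$ for each $l$, it vanishes at all points of $\Sigma$ with a constant component. Hence the compact set $\{x\in\Sigma:\phi(x)\ne0\}$ consists of isolated points $x^{(m)}$. It is therefore finite, and $\phi|_\Sigma=\sum_m\phi_m\chi_m$ is a finite sum. By (4), the functions $\phi$ and $\sum_m\phi_mc_0^{-1}\,t^{-m}\theta t^m$ agree on $\Sigma$, so Step 4 gives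
$$\phi\,\bar d=\sum_m\phi_mc_0^{-1}\,t^{-m}\theta t^m\bar d=\sum_m\phi_mc_0^{-1}\,t^{-m}\theta\,\bar d .$$
So all values of $w$ lie in the subgroup generated by the elements
$$[i,m;\kappa]:=\langle\bar b_i,\ \kappa\,t^{-m}\theta\,\bar d\rangle\qquad(i\in I,\ m\in\mathbb Z^k,\ \kappa\in K). \tag{7}$$

**Step 7: these elements obey the step rule.** Let $\sigma=\sigma(m)$. As $\epsilon_\sigma(x^{(m)})=1$, (4) shows that $t^{-m}\theta t^m$ and $\epsilon_\sigma t^{-m}\theta t^m$ agree on $\Sigma$. With Step 4 and $t^m\bar d=\bar d$ this gives $t^{-m}\theta\bar d=\epsilon_\sigma t^{-m}\theta\bar d$. As $\kappa$ commutes with $\epsilon_\sigma$, (6) gives $[i,m;\kappa]=\langle\bar b_i\epsilon_\sigma,\kappa t^{-m}\theta\bar d\rangle$. If $\delta(i,\sigma)=\bot$, this is trivial. If $\delta(i,\sigma)=(j,\mathbf v)$, it equals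
$$\langle\bar b_jt^{-\mathbf v}\epsilon_\sigma,\kappa t^{-m}\theta\bar d\rangle=\langle\bar b_j,\kappa t^{-\mathbf v}\epsilon_\sigma t^{-m}\theta\bar d\rangle=\langle\bar b_j,\kappa t^{-(m+\mathbf v)}\theta\bar d\rangle=[j,m+\mathbf v;\kappa].$$
So if $(i,m)$ is mortal, then $[i,m;\kappa]$ is trivial for all $\kappa$. If $\mathcal A$ is mortal, all values of $w$ are trivial, and $\Gamma_{\mathcal A}$ satisfies $w$. This is one half of Theorem 5.1. $\square$

**Remark 7.1 (the converse needs the clock).** For the runner of Example 1.1, which is not mortal, $\Gamma$ nevertheless satisfies $w$. By Steps 6 and 7 it is enough to show that $[*,m;\kappa]$ is trivial for $m\ge0$. Let $b$ be the letter $b_*$ and let $g=\epsilon_1\circ S^{-m}\in F[L]$, the indicator of $\{x_{-m}=1\}$. As $m\ge0$, $g$ and $\epsilon_1g$ agree on $\Sigma$, so $g\bar d=\epsilon_1g\bar d$. Also $t^{-1}g\bar d=t^{-1}gt\,\bar d=(g\circ S^{-1})\bar d$, and $g-g\circ S^{-1}$ restricts to $\chi_m$ on $\Sigma$. So by Step 4 and (4), $c_0^{-1}t^{-m}\theta\bar d=g\bar d-t^{-1}g\bar d$. Now $\bar b\epsilon_1=\bar bt^{-1}\epsilon_1$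 gives
$$\langle\bar b,\kappa t^{-1}g\bar d\rangle=\langle\bar bt^{-1}\epsilon_1,\kappa g\bar d\rangle=\langle\bar b\epsilon_1,\kappa g\bar d\rangle=\langle\bar b,\kappa g\bar d\rangle,$$
so $[*,m;\kappa]$ is trivial. This is Example 1.3 carried out inside the group.

## 8. Non-mortal walkers: a matrix group in which $w$ fails

Now we must show that the elements (7) do not all collapse. We build a quotient of $\Gamma$ as upper triangular $3\times3$ matrices: $b_i$ sits in position $12$, $d$ in position $23$, and the pairing is the tensor product in position $13$. That tensor product will be $H_{\mathcal A}\otimes_FP$ for an auxiliary space $P$, so that Lemma 1.2(b) applies.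

**Step 1: the left module $M_2$ for $d$.** Let $P=F[K]/F[K](h-\omega)$, the left $F[K]$-module induced from the character $h\mapsto\omega$ of $\langle h\rangle$. It has dimension $27/3=9$. As $h$ is central, it acts on $P$ as $\omega$. Let $y_0\ne0$ be the image of $1$. Let
$$M_2=C(\Sigma)\otimes_FP,$$
where $f\in F[L]$ acts by multiplication by $f|_\Sigma$ on the first factor, $t_l$ acts by $\varphi\mapsto\varphi\circ S_l$ on the first factor, and $K$ acts on $P$. This is a left $F[Q]$-module: $t_la_{l,n}t_l^{-1}$ sends $\varphi$ to $\big(a_{l,n}\cdot(\varphi\circ S_l^{-1})\big)\circ S_l=(a_{l,n}\circ S_l)\varphi=a_{l,n+1}\varphi$, as it should, and the actions of different blocks commute. Put $d_0=1\otimes y_0$. Then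
$$t_ld_0=d_0,\quad\mathrm{bad}_l\,d_0=0,\quad hd_0=\omega d_0,\quad t^{-m}\theta d_0=t^{-m}\theta t^md_0=c_0\,\chi_m\otimes y_0, \tag{8}$$
the last by (4).

**Step 2: the right module $M_1$ for the $b_i$.** Let $M_1$ be the right $F[Q]$-module with generators $\beta_i$ $(i\in I)$ and relations
$$\beta_ih=\omega\beta_i;\qquad\beta_i\epsilon_\sigma=\beta_jt^{-\mathbf v}\epsilon_\sigma\ \text{ if }\delta(i,\sigma)=(j,\mathbf v);\qquad\beta_i\epsilon_\sigma=0\ \text{ if }\delta(i,\sigma)=\bot.$$

**Step 3: the tensor product.** Let $D=M_1\otimes_{F[Q]}M_2$. We claim that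
$$D\cong H_{\mathcal A}\otimes_FP,\qquad\beta_i\otimes(\varphi\otimes y)\ \text{ corresponding to the class of }\varphi\text{ placed at state } i,\ \text{tensor } y. \tag{9}$$
By right exactness of $\otimes$, $D=M_2^I/\mathcal R$, where $\mathcal R$ is the span of all $(r_in)_{i\in I}$ with $\sum_i\beta_ir_i$ a defining relator and $n\in M_2$; here $\beta_i\otimes n$ is the class of $n$ in place $i$. The relators $\beta_i(h-\omega)$ contribute $0$, since $h$ acts as $\omega$ on $M_2$. The relator indexed by $(i,\sigma)$, with $n=n_{i,\sigma}$, contributes $\epsilon_\sigma n_{i,\sigma}$ in place $i$, minus $t^{-\mathbf v}\epsilon_\sigma n_{i,\sigma}$ in place $j$ when $\delta(i,\sigma)=(j,\mathbf v)$. Put $f_i=\sum_\sigma\epsilon_\sigma n_{i,\sigma}$. As the $\epsilon_\sigma$ are orthogonal idempotents, $\epsilon_\sigma f_i=\epsilon_\sigma n_{i,\sigma}$. So the total contribution is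
$$f-\hat{\mathcal T}f,\qquad(\hat{\mathcal T}f)_j=\sum_{(i,\sigma):\ \delta(i,\sigma)=(j,\mathbf v)}t^{-\mathbf v}\epsilon_\sigma f_i .$$
Every $f\in M_2^I$ arises: take $n_{i,\sigma}=f_i$ and use $\sum_\sigma\epsilon_\sigma=1$ on $\Sigma$. Now $M_2^I=C(I\times\Sigma)\otimes_FP$, and $t^{-\mathbf v}$ acts by $\varphi\mapsto\varphi\circ S^{-\mathbf v}$ on the first factor, so $\hat{\mathcal T}=\mathcal T\otimes\mathrm{id}_P$ with $\mathcal T$ as in Section 1. Hence $\mathcal R=\{f-\mathcal Tf: f\in C(I\times\Sigma)\}\otimes_FP$, which gives (9).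

**Lemma 8.1.** If $\mathcal A$ is clocked and $(i,m)$ is not mortal, then $\beta_i\otimes(\chi_m\otimes y_0)\ne0$ in $D$.

**Proof.** By (9) this element corresponds to $[(i,m)]\otimes y_0\in H_{\mathcal A}\otimes_FP$. By Lemma 1.2(b) $[(i,m)]\ne0$. Also $y_0\neq0$, and the tensor product is over a field. $\square$

**Step 4: the group $\hat G$.** Let $\hat G$ be the set of formal matrices
$$\begin{pmatrix}1&\alpha&z\\0&q&\eta\\0&0&1\end{pmatrix},\qquad q\in Q,\ \alpha\in M_1,\ \eta\in M_2,\ z\in D,$$
with matrix multiplication
$$(\alpha,q,\eta,z)(\alpha',q',\eta',z')=(\alpha'+\alpha q',\ qq',\ q\eta'+\eta,\ z'+\alpha\otimes\eta'+z).$$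
*Associativity.* In a triple product both bracketings have the first three entries $(\alpha''+\alpha'q''+\alpha q'q'',\ qq'q'',\ qq'\eta''+q\eta'+\eta)$. Their last entries are $z+z'+z''+\alpha\otimes\eta'+\alpha'\otimes\eta''$ plus $\alpha q'\otimes\eta''$, respectively plus $\alpha\otimes q'\eta''$. These are equal because $\otimes$ is balanced over $F[Q]$. *Inverses.* The inverse of $(\alpha,q,\eta,z)$ is $(-\alpha q^{-1},\,q^{-1},\,-q^{-1}\eta,\,-z+\alpha\otimes q^{-1}\eta)$: the product has entries $-\alpha q^{-1}+\alpha q^{-1}=0$, $1$, $q(-q^{-1}\eta)+\eta=0$ and $(-z+\alpha\otimes q^{-1}\eta)-\alpha\otimes q^{-1}\eta+z=0$.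

Identify $Q$ with the diagonal matrices, and write $1+\alpha E_{12}$, $1+\eta E_{23}$, $1+zE_{13}$ for matrices with one off-diagonal entry. Direct multiplication gives
$$q^{-1}(1+\alpha E_{12})q=1+\alpha qE_{12},\qquad q^{-1}(1+\eta E_{23})q=1+q^{-1}\eta E_{23}.$$
For $A=1+\alpha E_{12}$ and $B=1+\eta E_{23}$ we have $BA=(\alpha,1,\eta,0)$ and $AB=(\alpha,1,\eta,\alpha\otimes\eta)=BA\,(1+(\alpha\otimes\eta)E_{13})$, so
$$[1+\alpha E_{12},\,1+\eta E_{23}]=1+(\alpha\otimes\eta)E_{13}. \tag{10}$$

**Step 5: $\hat G$ satisfies $W$.** The subgroup $1+DE_{13}$ is central, since multiplying by $1+z'E_{13}$ on either side only adds $z'$ to the last entry. Let $\hat U=\{q=1\}$. As $\hat G/\hat U\cong Q$ is metabelian, $\hat G''\subset\hat U$. In $\hat U$ the entries $\alpha$ and $\eta$ simply add, so $[\hat U,\hat U]\subset1+DE_{13}$. Thus commutators of $\gamma$-values are central.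

**Step 6: a homomorphism $\Gamma\to\hat G$.** Map $a_l,t_l,u_1,u_2$ to the elements of the same name in $Q$, $b_i\mapsto1+\beta_iE_{12}$, and $d\mapsto1+d_0E_{23}$. By the conjugation formulas, $b_i^{[\rho]}\mapsto1+\beta_i\rho E_{12}$ and $d^{\langle\rho\rangle}\mapsto1+\rho d_0E_{23}$. We check the relators.

- (R1) holds in $Q$.
- (R2): $M_1,M_2$ are $F$-spaces, so the $p$-th powers are trivial. The element $h^{-1}b_ih$ has entry $\beta_ih=\omega\beta_i$, and $h^{-1}dh$ has entry $h^{-1}d_0=\omega^{-1}d_0=\omega'd_0$.
- (R3) holds by the relations of $M_1$.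
- (R4) holds by $t_ld_0=d_0$ and $\mathrm{bad}_l\,d_0=0$.

Since $\hat G$ satisfies $W$, we get a homomorphism $\Gamma\to\hat G$. Let $\hat G_0$ be its image.

**Step 7: $w$ fails.** Let $\mathcal A$ be clocked, and let $(i,m)$ be a non-mortal configuration. Suppose $w$ holds in $\Gamma$. Then it holds in $\hat G_0$, which also satisfies $W$. By Section 6, the images of $b_i,d$ lie in $\hat G_0''$, and the left side of (5) is trivial for all $g,g'\in\hat G_0''$ and all values $\nu,\nu',\lambda_l$ in $\hat G_0$. Take
$$g=t^mb_it^{-m}=1+\beta_it^{-m}E_{12},\quad g'=d=1+d_0E_{23},\quad\nu=\nu'=[u_1,u_2]^{N_0}=h,\quad\lambda_l=[a_l,t_l]^{N_l}=z_l,$$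
using (3). As $[1+\alpha E_{12},q]=1+\alpha(q-1)E_{12}$, and $h$ is central in $Q$,
$$[g,\nu,\lambda_1,\dots,\lambda_k]=1+(\omega-1)\beta_it^{-m}\theta E_{12},\qquad[g',\nu']=1+(h^{-1}-1)d_0E_{23}=1+(\omega^{-1}-1)d_0E_{23}.$$
By (10) their commutator is $1+zE_{13}$ with, by (8),
$$z=(\omega-1)(\omega^{-1}-1)\,\beta_it^{-m}\theta\otimes d_0=(\omega-1)(\omega^{-1}-1)\,c_0\;\beta_i\otimes(\chi_m\otimes y_0).$$
The scalars are nonzero, and Lemma 8.1 gives $z\neq0$. This is a contradiction, so $\Gamma_{\mathcal A}$ does not satisfy $w$. This proves Theorem 5.1. $\square$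

**Remark 8.2 (why $w$ contains the $\lambda_l$).** Consider the shorter identity $[[\gamma,\nu],[\gamma',\nu']]$, and take the countdown of Example 1.1, which is clocked and mortal. Let $\infty=(\mathbf 1,\mathbf 1)\in\Sigma$. It is fixed by all shifts, and $\epsilon_{(1,1)}(\infty)=1$, so $(\mathcal Tf)(j,\infty)=f(1-j,\infty)$. Hence the functional $f\mapsto f(0,\infty)+f(1,\infty)$ vanishes on all $f-\mathcal Tf$. It takes the value $1$ on the indicator of $\{0\}\times\Sigma$, so by (9) $\beta_0\otimes d_0=\beta_0\otimes(1\otimes y_0)\ne0$ in $D$. Steps 1–6 use neither the clock nor $w$, so in $\hat G_0$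
$$[[b_0,h],[d,h]]=1+(\omega-1)(\omega^{-1}-1)\,(\beta_0\otimes d_0)E_{13}\ne1,$$
with $b_0,d\in\hat G_0''$. By the bi-additivity argument of Section 6, without the $\lambda_l$, the shorter identity fails in $\Gamma$ although the walker is mortal. The values that survive come from the point $\infty$, and not from a configuration.

## 9. From totality to equality: Theorems 2.2 and 2.3

**Proof of Theorem 2.2.** Take the walkers $\mathcal A_e=(I,k,\delta_e)$ of Proposition 3.1, and fix the constants of Section 4 for this $k$. Since $I$ and $k$ are fixed, $S$, $W$ and $w$ are fixed. Put $R_e=R_{\mathcal A_e}$. It is computable from $e$, because $\delta_e$ is, and all the elements $\epsilon_\sigma$, $\mathrm{bad}_l$ are explicit. By Section 5, $(S,R_e,\{W\})$ and $(S,R_e,\{W,w\})$ define the same marked group iff $\Gamma_{\mathcal A_e}$ satisfies $w$. By Theorem 5.1 this holds iff $\mathcal A_e$ is mortal, and by Proposition 3.1 iff $e\in\mathrm{TOT}$. If equality were semi-decidable, TOT would be r.e., and it is not. The statement on $G'''$ and derived length is Step 2 of Section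 6. $\square$

**Proof of Theorem 2.3.** *Upper bounds.* The kernels $N,N'$ of two data are r.e. uniformly in the data. Let $N_s,N'_s$ be the finite sets enumerated by stage $s$. Then
$$N\le N'\iff\forall g\in\mathbb F_S\ \forall s\ \exists s'\ \big(g\in N_s\Rightarrow g\in N'_{s'}\big),$$
which is a $\Pi^0_2$ condition. So the marked quotient problem is $\Pi^0_2$, and so is equality, which is $N\le N'$ together with $N'\le N$. The problem in (ii) is the case of equality of $(S,R,\{W\})$ and $(S,R,\{W,w\})$, so it is $\Pi^0_2$ too.

*Hardness.* TOT is $\Pi^0_2$-complete, and Theorem 2.2 reduces it to equality for the inputs $(S,R_e,\{W\})$, $(S,R_e,\{W,w\})$, which have all the restrictions listed in (i). The same reduction serves (ii), since equality of this pair means that the group of $(S,R_e,\{W\})$ satisfies $w$. For (iii), let $N_e$ and $N_e'$ be the kernels of $(S,R_e,\{W\})$ and $(S,R_e,\{W,w\})$. Then $N_e\le N_e'$ always, so the group of $(S,R_e,\{W\})$ is a marked quotient of that of $(S,R_e,\{W,w\})$, meaning $N_e'\le N_e$, iff the two are equal.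

Finally, a $\Pi^0_2$-complete set is not $\Sigma^0_2$, and neither it nor its complement is r.e. So neither equality nor inequality is semi-decidable, and equality is not $\Sigma^0_2$. $\square$
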